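
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Tight and overtwisted branched covers of transverse knots\\ with the same smooth type and self-linking number}


\begin{abstract}
We show that the smooth type and the self-linking number of a transverse knot in the standard contact $3$-sphere do not determine the contact structure on its cyclic branched covers. For every $P\ge 2$ there are smoothly isotopic transverse knots $L_1,L_2$ with equal self-linking number such that for all $2\le p\le P$ the $p$-fold cyclic cover branched over $L_1$ is universally tight and weakly fillable, while the one branched over $L_2$ is overtwisted. The self-linking number of $L_1$ may be taken arbitrarily far below the maximum of its knot type. The knot $L_1$ is a closed braid whose fractional Dehn twist coefficient is large although most of its strands turn negatively. That its self-linking number is not maximal is seen by embedding a large contact solid torus into $S^3$ in two ways.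
\end{abstract}

\section{The question and the answer}

A \emph{transverse knot} in the standard contact sphere $(S^3,\xi_{std})$ is an oriented knot positively transverse to the contact planes. Its basic numerical invariant is the \emph{self-linking number} $sl(L)=lk(L,L^v)$, where $L^v$ is the push-off of $L$ along a nowhere zero section $v$ of $\xi_{std}$ over $S^3$. For $p\ge 2$, the $p$-fold cyclic cover $M_p(L)$ of $S^3$ branched over $L$ carries a natural contact structure lifting $\xi_{std}$. The manifold $M_p(L)$ depends only on the smooth type of $L$, and transversely isotopic knots have contactomorphic covers. What lies in between is the following question of Harvey, Kawamuro and Plamenevskaya \cite{HKP}: \emph{if $L_1$ and $L_2$ are smoothly isotopic and $sl(L_1)=sl(L_2)$, are $M_p(L_1)$ and $M_p(L_2)$ contactomorphic?}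

The simplest case shows what to look for. The closures of the $2$-braids $\sigma_1$ and $\sigma_1^{-1}$ are unknots with $sl=-1$ and $sl=-3$. The second is a \emph{transverse stabilization} of the unknot with $sl=-1$; stabilization is an operation that keeps the smooth type and lowers $sl$ by $2$ (see Fact~\ref{f:bennequin}). The double cover of a disc branched at two points is an annulus, and the half twists $\sigma_1^{\pm1}$ lift to its right- and left-handed Dehn twists. These are the monodromies of open books for the double covers, the tight $S^3$ and an overtwisted $S^3$. So stabilization destroys tightness here, and in fact a stabilization never has a tight cover (Corollary~\ref{cor:stab}). One could guess that a tight cover forces $sl$ to be large, or even maximal in the knot type. This guess is wrong, and its failure answers the question.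

\begin{theorem}\label{thm:main}
For all integers $P\ge 2$ and $d\ge 1$ there are smoothly isotopic transverse knots $L_1,L_2\subset(S^3,\xi_{std})$ with $sl(L_1)=sl(L_2)$ such that for every $p\in\{2,\dots,P\}$ the contact manifold $M_p(L_1)$ is universally tight and weakly symplectically fillable, while $M_p(L_2)$ is overtwisted. Moreover $sl(L_1)\le\overline{sl}-2d$, where $\overline{sl}$ is the maximal self-linking number in the knot type.
\end{theorem}

Tightness is a contactomorphism invariant and $P$ is arbitrary, so \emph{for every $p\ge2$ the answer to the question is no}.

\paragraph{The idea.} Since stabilizations have overtwisted covers, it suffices to find $L_1$ with tight covers and a transverse knot $K$ of the same smooth type with $sl(K)>sl(L_1)$; then $L_2$ is $K$, stabilized until the self-linking numbers agree. The two demands on $L_1$ seem to conflict. For the closure of an $m$-braid, $sl$ is the exponent sum minus $m$, so a small $sl$ asks for negative crossings. Tightness comes, by a theorem of Honda, Kazez and Mati\'c \cite{HKM2}, from a pseudo-Anosov monodromy that twists to the right near the boundary by at least one full turn. But these quantities see different things: the exponent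 sum counts all strands, while the twisting at the boundary can be forced by a single outermost strand. In our braid one outer strand runs $N$ times around all the others in the positive direction, and the others turn slowly in the negative direction.

The existence of $K$ comes from a principle about solid tori (Proposition~\ref{prop:reembed}). If a transverse knot lies in a certain large neighborhood of a transverse unknot $A$ and runs in total $k$ times \emph{against} $A$, then re-embedding this neighborhood around a different transverse unknot, whose self-linking number is smaller by $2$, raises $sl$ of the knot by $2k$ and preserves its smooth type.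

\section{Closed braids, open books and twisting}\label{sec:facts}

\subsection{Closed braids in the contact sphere}
We use $S^3\subset\mathbb C^2$ with coordinates $z_1=r_1e^{i\theta}$, $z_2=r_2e^{i\psi}$ and
\[
\xi_{std}=\ker\alpha,\qquad \alpha=r_1^2\,d\theta+r_2^2\,d\psi ,
\]
which on the complement of a point is, up to contactomorphism, the structure $\ker(dz-y\,dx)$ on $\mathbb R^3$. Let $A=\{r_1=0\}$, oriented by $\psi$, and $O=\{r_2=0\}$, oriented by $\theta$. Then $lk(A,O)=1$ and $sl(A)=-1$. With $\rho=r_2/r_1$,
\[
\xi_{std}=\ker(d\theta+\rho^2\,d\psi)\quad\text{on } S^3\setminus A,
\]
the orientation being $(\rho,\psi,\theta)$. The sets $\theta=\mathrm{const}$ are disc pages, with polar coordinates $(\rho,\psi)$, of an open book with binding $A$.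

A \emph{closed braid} is a link in $S^3\setminus A$ along which $d\theta>0$, that is, a motion of points in the page as $\theta$ runs over $[0,2\pi]$. It is transverse if and only if
\begin{equation}\label{eq:transverse}
d\theta+\rho^2\,d\psi>0
\end{equation}
along it. If \eqref{eq:transverse} holds, the rescaled curves $\rho\mapsto s\rho$, $0<s\le1$, are also transverse, because $d\theta+s^2\rho^2d\psi=(1-s^2)\,d\theta+s^2(d\theta+\rho^2d\psi)$. So a transverse closed braid, however far from $O$, is transversely isotopic to the standard closure of its braid near $O$.

We view $B_m$ as the mapping class group, rel boundary, of a disc $D$ with $m$ marked points $p_1,\dots,p_m$: a motion of the points extends to an ambient isotopy rel $\partial D$, and the braid is its time-one map, the first return map of the page. Products are compositions of maps, the right factor acting first. A counterclockwise half-turn exchange of two points is a positive crossing. As a map it is a right-handed half twist: an arc that enters the twisted disc turns to its right. We write $e$ for the exponent sum, $\Delta_m^2$ for the right-handed boundary twist of $D$ (the full twist), and $\Delta_{D'}^2$ for that of a subdisc $D'$.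

\begin{fact}[Bennequin; standard]\label{f:bennequin}
Every transverse link is transversely isotopic to a closed braid. The closure of $\beta\in B_m$ has $sl=e(\beta)-m$. A transverse stabilization of the closure of $\gamma\in B_n$ is the closure of $\gamma\sigma_n^{-1}\in B_{n+1}$; it has the same smooth type, and its $sl$ is smaller by $2$.
\end{fact}

\begin{fact}[Ker\'ekj\'art\'o, Eilenberg]\label{f:periodic}
A periodic $m$-braid is conjugate to a power of $\delta$, the rotation of $m$ points on a circle by $2\pi/m$, with $e(\delta)=m-1$, or of $\varepsilon$, the rotation of $m-1$ points on a circle about a fixed central marked point.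
\end{fact}

\subsection{Branched covers}
An open book $(S,h)$ consists of a compact oriented surface $S$ and a homeomorphism $h$ of $S$ fixing $\partial S$ pointwise; it determines a closed $3$-manifold and a supported contact structure.

For $\beta\in B_m$ let $\Sigma_p\to D$ be the $p$-fold cyclic cover branched at the marked points, given by the homomorphism to $\mathbb Z/p$ that sends every counterclockwise meridian to $1$. Since $\beta$ preserves this homomorphism, it lifts, and its lifts commute with the deck group. The lift that fixes one point over $\partial D$ is the identity on that boundary component, hence, commuting with the deck group, on all of $\partial\Sigma_p$. Call this lift $\tilde\beta$. By uniqueness, $\widetilde{\beta_1\beta_2}=\tilde\beta_1\tilde\beta_2$. The loop $\partial D$ maps to $m\in\mathbb Z/p$, so $\partial\Sigma_p$ is connected if $\gcd(m,p)=1$.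

\begin{fact}[Harvey--Kawamuro--Plamenevskaya \cite{HKP}]\label{f:openbook}
If $L$ is the closure of $\beta\in B_m$, then the natural contact structure on $M_p(L)$ is supported by the open book $(\Sigma_p,\tilde\beta)$.
\end{fact}

\subsection{Right-veering maps and the fractional Dehn twist coefficient}
Let $a,a'$ be properly embedded directed arcs in $S$ with the same endpoints and the same initial point, not isotopic rel endpoints. Isotope them rel endpoints into minimal position, that is, with as few interior intersections as possible. We say that $a'$ is \emph{strictly to the right} of $a$ if then $a'$ starts on the right-hand side of $a$, for a traveller who follows $a$ into the surface; otherwise $a'$ is \emph{strictly to the left} of $a$. So exactly one of $a$, $a'$ is strictly to the right of the other. A map $h$ fixing $\partial S$ is \emph{right-veering} if for every directed arc $a$ the arc $h(a)$ is isotopic to $a$ rel endpoints or strictly to its right.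

Suppose that $\partial S$ is connected and that $h$ is freely isotopic to a pseudo-Anosov map $\Phi$. Isotope $h$ rel $\partial S$ so that it equals $\Phi$ outside a collar of $\partial S$. Here $\Phi$ is arranged to act on the inner boundary circle of the collar by the rotation with which it permutes the prongs at the boundary, taken to be equally spaced. The \emph{fractional Dehn twist coefficient} $c(h)$ is the amount of rotation performed by $h$ in the collar, in full turns, right-handed being positive. Rotations in the collar add up under powers, so for the right-handed boundary twist $T_\partial$ and $k\ge1$,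
\begin{equation}\label{eq:fdtc}
c(h^{-1})=-c(h),\qquad c(h^k)=k\,c(h),\qquad c(T_\partial h)=c(h)+1 .
\end{equation}

\begin{fact}[Honda--Kazez--Mati\'c {\cite[Thm.~1.1, Prop.~3.1]{HKM1}}]\label{f:rv}
\textup{(a)} A contact structure is tight if and only if all open books supporting it have right-veering monodromy.
\textup{(b)} If $\partial S$ is connected and $h$ is freely isotopic to a pseudo-Anosov map, then $h$ is right-veering if and only if $c(h)>0$.
\end{fact}

\begin{fact}[Honda--Kazez--Mati\'c \cite{HKM2}]\label{f:taut}
If $\partial S$ is connected, $h$ is freely isotopic to a pseudo-Anosov map and $c(h)\ge1$, then the contact structure supported by $(S,h)$ is isotopic to a perturbation of a taut foliation. Hence it is universally tight and weakly symplectically fillable.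
\end{fact}

\section{One arc that a stabilization moves to the left}\label{sec:arc}

To show that a cover is overtwisted we need one arc that its monodromy moves to the left. The next lemma finds it. The same lemma with the opposite sign will give the lower bound for the twisting of the covers of $L_1$.

Let $m=n+1$, and let $D'$ be a disc in the interior of $D$ containing $p_1,\dots,p_n$ but not $p_{n+1}$. Let $\kappa\subset D\setminus D'$ be a properly embedded arc in $D$ that separates $p_{n+1}$ from $D'$ and crosses once the arc from $p_n$ to $p_{n+1}$ along which $\sigma_n$ is the half twist. Direct $\kappa$ from $s$ to $t$ so that $p_{n+1}$ lies on the traveller's left. For $p\ge2$ let $\tilde\kappa$ be a lift of $\kappa$ to $\Sigma_p$, from $\tilde s$ to $\tilde t$.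

\begin{lemma}\label{lem:arc}
Let $x=\sigma_n^{\pm1}\circ w$ with $w$ supported in $D'$. Then $\tilde x(\tilde\kappa)$ has the same endpoints as $\tilde\kappa$ and is not isotopic to it rel endpoints. At $\tilde s$ it lies strictly to the right of $\tilde\kappa$ if the sign is $+$, and strictly to the left if the sign is $-$.
\end{lemma}

In the annulus of Section~1 ($n=1$, $p=2$), $\tilde\kappa$ is a spanning arc and the lemma says which way a Dehn twist moves it. For general $p$ the lift of $\sigma_n$ is less familiar, and we compare $\kappa$ and its image downstairs.

\begin{proof}
\emph{The factor $w$ plays no role.} The set $(D\setminus D')\setminus\{p_{n+1}\}$ is connected and contains $\partial D$. Each component of its preimage covers it, hence meets $\partial\Sigma_p$. On such a component $\tilde w$ covers the identity, so it is a deck transformation there; being the identity on $\partial\Sigma_p$, it is the identity on the component. Therefore $\tilde w(\tilde\kappa)=\tilde\kappa$, and $\tilde x(\tilde\kappa)$ is the lift of $\sigma_n^{\pm1}(\kappa)$ starting at $\tilde s$. Since $\tilde x$ is the identity on $\partial\Sigma_p$, it ends at $\tilde t$.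

\emph{The picture downstairs, sign $+$.} Let $\sigma_n$ be supported in a disc $B$ containing no other marked points, identified with the unit disc in $\mathbb C$, such that $p_n=-\frac12$, $p_{n+1}=\frac12$ and $\kappa\cap B$ is the vertical diameter directed from $i$ to $-i$. Write $\sigma_n(re^{it})=re^{i(t+\pi g(r))}$ with $g$ nonincreasing, $g=1$ for $r\le\frac34$ and $g=0$ near $r=1$. The image of the diameter starts at $i$, spirals through the left half of the collar $\frac34\le r\le1$ to $-\frac34i$, runs up the vertical diameter to $\frac34i$, and spirals through the right half of the collar to $-i$. Outside $B$ it coincides with $\kappa$. A small perturbation rel endpoints, away from the marked points, gives the arc $\kappa'$ of Figure~\ref{fig:arc}. It leaves $s$ on the west of $\kappa$, which is the traveller's right, and stays west of $\kappa$ while it passes around $p_n$ on the west and below. Then it rises, crosses $\kappa$ once, transversely, at $o=0$ from west to east, passes over $p_{n+1}$ and around it on the east, and reaches $t$ from the east.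

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick,->] (0,2.2)--(0,1.2);
\draw[thick] (0,1.3)--(0,-2.2);
\draw[thick,dashed] plot[smooth] coordinates {(0,2.2) (-0.9,1.6) (-1.8,0) (-1.1,-1) (-0.35,-0.6) (0,0) (0.35,0.6) (1.1,1) (1.8,0) (0.9,-1.6) (0,-2.2)};
\fill (-1,0) circle (2pt) node[above] {$p_n$};
\fill (1,0) circle (2pt) node[below] {$p_{n+1}$};
\fill (0,2.2) circle (1.5pt) node[above] {$s$};
\fill (0,-2.2) circle (1.5pt) node[below] {$t$};
\fill (0,0) circle (1.5pt) node[below right] {$o$};
\node at (0.25,1.4) {$\kappa$};
\node at (-1.75,1.1) {$\kappa'$};
\end{tikzpicture}
\caption{The arc $\kappa$ (solid, directed from $s$ to $t$) and its image $\kappa'$ under the right-handed half twist exchanging $p_n$ and $p_{n+1}$ (dashed), after a small perturbation. Their interiors meet only at $o$. The two loops formed at $o$ enclose one marked point each.}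
\label{fig:arc}
\end{figure}

So the interiors of $\kappa$ and $\kappa'$ meet only at $o$. Write $\kappa=\kappa_1\kappa_2$ and $\kappa'=\kappa_1'\kappa_2'$, subdivided at $o$. The loop $\kappa_1\bar\kappa_1'$ bounds a disc with the single marked point $p_n$ and runs clockwise around it; the loop $\kappa_2\bar\kappa_2'$ bounds a disc with the single marked point $p_{n+1}$ and runs counterclockwise. Their classes in $\mathbb Z/p$ are $-1$ and $+1$. The sum is $0$, as it must be, since the lift $\tilde\kappa'$ of $\kappa'$ from $\tilde s$ ends at $\tilde t$.

\emph{The lifts.} Let $\tilde\kappa$ and $\tilde\kappa'$ pass over $o$ at $o_a$ and $o_b$. Since $-1\ne0$ in $\mathbb Z/p$, we have $o_a\neq o_b$, so $\tilde\kappa$ and $\tilde\kappa'$ have disjoint interiors. It remains to see that they are not isotopic. Let $\mu$ be the deck transformation with $\mu(o_a)=o_b$. Then $\mu\ne1$, and $\mu\tilde\kappa$ is a proper arc disjoint from $\tilde\kappa$, endpoints included. A point of $\mu\tilde\kappa\cap\tilde\kappa'$ lies over $s$, $o$ or $t$. Over $s$ and $t$ the arcs pass through different points, and over $o$ both pass through $o_b$. Hence $\mu\tilde\kappa$ meets the closed curve $\tilde\kappa\cup\tilde\kappa'$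 exactly once, transversely, so this curve has intersection number $\pm1$ with a proper arc and is not null-homotopic. Thus $\tilde\kappa$ and $\tilde\kappa'$ are not isotopic rel endpoints. Having disjoint interiors, they are in minimal position, and they are compared by their initial directions. Since $\Sigma_p\to D$ is an orientation-preserving local homeomorphism near $\tilde s$, the arc $\tilde\kappa'$ is on the right.

\emph{Sign $-$.} Reflect the picture, in a neighborhood of $\kappa\cup B$, in the vertical axis of $B$. This fixes $\kappa$ with its direction, exchanges $p_n$ with $p_{n+1}$, replaces $\sigma_n$ by $\sigma_n^{-1}$ and exchanges right and left. The loops at $o$ again enclose one marked point each, with classes $\pm1$, and the argument for the lifts applies word for word.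
\end{proof}

\begin{corollary}[see also \cite{HKP}]\label{cor:stab}
If $L$ is a transverse stabilization, then $M_p(L)$ is overtwisted for every $p\ge2$.
\end{corollary}

\begin{proof}
By Fact~\ref{f:bennequin}, $L$ is the closure of a braid conjugate to $\sigma_n^{-1}\circ\gamma$ with $\gamma\in B_n$, supported in $D'$. By Lemma~\ref{lem:arc} the monodromy of the open book in Fact~\ref{f:openbook} moves $\tilde\kappa$ strictly to the left, so it is not right-veering. Apply Fact~\ref{f:rv}(a).
\end{proof}

\section{Re-embedding a contact solid torus}\label{sec:reembed}

Put
\[
V=\{\rho^2>2\}\cup A\subset S^3,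
\]
an open solid torus with $H_1(V)=\mathbb Z[A]$. The class of a link in $V\setminus A$ is its total winding number in $\psi$.

\begin{proposition}\label{prop:reembed}
Let $L\subset V$ be a transverse knot in the class $w[A]$. Then there is a transverse knot $K\subset S^3$, smoothly isotopic to $L$, with
\[
sl(K)=sl(L)-2w .
\]
\end{proposition}

The proposition is useful when $w<0$, that is, when $L$, although positively transverse, runs in total against the positively transverse core $A$. A large neighborhood helps here: by \eqref{eq:transverse}, a transverse closed braid in $\{\rho^2>C\}$ has $d\psi/d\theta>-1/C$, so the smaller the neighborhood of $A$, the more slowly the braid can run against $A$. The point of the proof is that arbitrarily large compact parts of one contact solid torus sit in $S^3$ in two ways. The model is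
\[
\mathcal V=\bigl(\mathbb R^2\times S^1_\tau,\ \ker(d\tau+R^2\,d\vartheta)\bigr),\qquad R^2\,d\vartheta=X\,dY-Y\,dX,
\]
where $(X,Y)$ are Cartesian and $(R,\vartheta)$ polar coordinates on $\mathbb R^2$, and $\tau\in\mathbb R/2\pi\mathbb Z$. Its \emph{core} is $\{0\}\times S^1$, oriented by $\tau$, and its \emph{product framing} is given by the curves $\{\mathrm{pt}\}\times S^1$. Let $\mathcal V_B=\{R\le B\}$.

\subsection{Two embeddings}

\begin{lemma}\label{lem:G1}
There is a contactomorphism $G_1:\mathcal V\to V$, preserving coorientations, with core $A$, for which the product framing has linking number $-2$.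
\end{lemma}

\begin{proof}
On $V$ put $\tau=\psi$, $\vartheta=\theta+2\psi$, $R^2=1/(\rho^2-2)$. Then
\[
d\theta+\rho^2\,d\psi=d\vartheta+(\rho^2-2)\,d\psi=(\rho^2-2)(d\tau+R^2\,d\vartheta),
\qquad \alpha=(r_2^2-2r_1^2)(d\tau+R^2\,d\vartheta),
\]
with positive factors on $V$. The function
\[
Re^{i\vartheta}=\frac{r_1}{\sqrt{r_2^2-2r_1^2}}\,e^{i(\theta+2\psi)}=\frac{z_1e^{2i\psi}}{\sqrt{r_2^2-2r_1^2}}
\]
is smooth also along $A$, and $R$ increases with $r_1$ and takes all values in $[0,\infty)$. So these formulas define a contactomorphism $V\to\mathcal V$; let $G_1$ be its inverse. The curves of the product framing are $\theta=-2\psi+\mathrm{const}$. They wind $-2$ times in $\theta$, so their linking number with $A$ is $-2$.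
\end{proof}

The second embedding should have another unknot as core, again with framing $-2$ so that the smooth picture is the same. Room for a large torus is found next to a Legendrian curve $J$, that is, a curve tangent to $\xi_{std}$: as a transverse push-off approaches $J$, the available area becomes infinite. The product framing will be the contact framing of $J$, so we need $tb(J)=-2$. This is the reason for the number $2$ in the definition of $V$. The same formulas with $\rho^2>1$ and framing $-1$ would ask for a Legendrian unknot with $tb=-1$, hence with rotation number $0$; its push-off has $sl=-1=sl(A)$, and nothing would be gained. With $tb=-2$ there is a choice of rotation number $\pm1$.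

\begin{lemma}\label{lem:G2}
For every $B>0$ there is a contact embedding $G_2:\mathcal V_B\to S^3$, preserving coorientations, whose core $T_2$ is an unknot with $sl(T_2)=-3$, and for which the product framing has linking number $-2$.
\end{lemma}

\begin{proof}
Let $J$ be a Legendrian unknot with $tb(J)=-2$ and rotation number $\pm1$. Its positive transverse push-off has self-linking number $tb-rot$ or $tb+rot$, depending on conventions; reversing the orientation of $J$ changes the sign of $rot$ and keeps $tb$, so we may orient $J$ such that the push-off has $sl=-3$. A neighborhood of $J$ is contactomorphic, preserving coorientation, to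
\[
\{|y|,|z|<2\nu\}\subset\bigl(S^1_x\times\mathbb R^2,\ \ker(dz-y\,dx)\bigr),\qquad x\in\mathbb R/2\pi\mathbb Z,
\]
with $J=\{y=z=0\}$ oriented by $x$. (If coorientations disagree, compose with $(x,y,z)\mapsto(x,-y,-z)$.) On $\{y<0\}$ put $u=-1/y$. Then
\[
\frac{dz-y\,dx}{-y}=dx+u\,dz ,
\]
and we have the region $\{u>1/\nu,\ |z|<\nu\}$ at our disposal; its area with respect to $du\wedge dz$ is infinite. Choose $b>0$ with $bB<\nu$ and then $u_0$ with $u_0-2B/b>1/\nu$, and set
\[
G_2(X,Y,\tau):\qquad u=u_0+\tfrac2b\,X,\qquad z=bY,\qquad x=\tau-u_0b\,Y-XY .
\]
This is an embedding of $\mathcal V_B$ into the region, and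
\[
dx+u\,dz=d\tau-u_0b\,dY-X\,dY-Y\,dX+(u_0b+2X)\,dY=d\tau+X\,dY-Y\,dX .
\]
So $G_2$ is a contact embedding preserving coorientations. Its core $T_2=\{y=-1/u_0,\ z=0\}$ is a positive transverse push-off of $J$, since the curves $\{y=y_0,\ z=0\}$ with $y_0\to0^-$ are positively transverse and converge to $J$. Hence $T_2$ is an unknot with $sl(T_2)=-3$. The curves of the product framing have constant $y$ and $z$. Two such curves can be moved through disjoint curves of this kind to $J$ and its push-off along $\partial_y$. As $\partial_y$ spans $\xi_{std}$ together with the tangent of $J$, their linking number is $tb(J)=-2$.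
\end{proof}

Both embeddings preserve the orientations given by the contact structures, both cores are oriented unknots, and both product framings are $-2$. By the uniqueness of framed tubular neighborhoods, $G_1|_{\mathcal V_B}$ and $G_2$ are ambient isotopic in $S^3$.

\subsection{Two trivializations, and the smallest case}

To compare self-linking numbers we compare the section $v$ of $\xi_{std}$ with one that belongs to the model. Let
\[
\mathbf e=\partial_X+Y\,\partial_\tau ,
\]
the section of the contact structure of $\mathcal V$ that projects to the constant vector $\partial_X$. Over $G_i(\mathcal V_B)$, the rotation of $v$ relative to $(G_i)_*\mathbf e$ in the oriented plane bundle $\xi_{std}$ defines a homomorphism $H_1(\mathcal V_B)=\mathbb Z\to\mathbb Z$; let $d_i$ be its value on the core. Along a positively transverse knot the oriented plane field $\xi_{std}$ is identified, preserving orientation, with the normal bundle. So rotating a framing section by $k$ turns changes the linking number of the push-off by $k$. Along the core, $\mathbf e$ gives the product framing, hence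
\begin{equation}\label{eq:cores}
-1=sl(A)=-2+d_1,\qquad -3=sl(T_2)=-2+d_2,\qquad\text{so}\quad d_1=1,\quad d_2=-1 .
\end{equation}
Running once along the core therefore costs $2$ when $G_1$ is replaced by $G_2$, and running once against it should gain $2$.

Here is the smallest example of this. Let $\Pi\subset\mathcal V$ be the curve
\[
\tau=-t,\quad \vartheta=t,\quad R=\mathrm{const}>1,\qquad t\in[0,2\pi].
\]
It is positively transverse since $-1+R^2>0$, and $w=-1$. In $S^3$ the curve $G_1(\Pi)$ has $\psi=-t$, $\theta=\vartheta-2\psi=3t$ and $\rho^2=2+R^{-2}\in(2,3)$. It is the closed $3$-braid in which three points rotate by $-\frac13$ of a turn, the closure of $\delta^{-1}\in B_3$: an unknot with $sl=-2-3=-5$ by Fact~\ref{f:bennequin}. We recover this number with the two trivializations. Pushing $G_1(\Pi)$ off the torus $\rho=\mathrm{const}$, along $\partial_R$, gives linking number $3\cdot(-1)=-3$, the torus framing. Modulo the tangent vector $\partial_\vartheta-\partial_\tau$ of $\Pi$ we have $\partial_\tau\equiv\partial_\vartheta$, so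
\[
\mathbf e=\cos t\,\partial_R-\tfrac{\sin t}{R}\,\partial_\vartheta+R\sin t\,\partial_\tau\equiv\cos t\,\partial_R-\bigl(R-\tfrac1R\bigr)\sin t\,(-\partial_\vartheta).
\]
The frame $(\partial_R,-\partial_\vartheta)$ of the normal bundle is positive, because $(\partial_R,-\partial_\vartheta,\partial_\vartheta-\partial_\tau)$ is positive for the orientation $(R,\vartheta,\tau)$ of $\mathcal V$. So $\mathbf e$ makes $-1$ turn relative to it and has linking number $-3-1=-4$. Finally $v$ makes $w\,d_1=-1$ turn relative to $\mathbf e$, and $sl(G_1(\Pi))=-5$. For $G_2$ (with $B>R$) only the last step changes: the linking number $-4$ is the same since $G_1|_{\mathcal V_B}$ and $G_2$ are ambient isotopic, but $v$ now makes $w\,d_2=+1$ turn. So $G_2(\Pi)$ is an unknot with $sl=-3$, a gain of $2=-2w$.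

This example is too simple for our purpose: $\delta^{-1}$ is conjugate to $\sigma_1^{-1}\sigma_2^{-1}$, so its closure is a stabilization and all its covers are overtwisted. But the argument is general.

\subsection{Proof of Proposition~\ref{prop:reembed}}
Since $L\subset V$ is compact, $L=G_1(\Pi)$ for a transverse knot $\Pi$ in the interior of $\mathcal V_B$ for some $B$, and $\Pi$ has class $w$. Take $G_2$ from Lemma~\ref{lem:G2} for this $B$ and put $K=G_2(\Pi)$. It is positively transverse, and it is smoothly isotopic to $L$ because $G_1|_{\mathcal V_B}$ and $G_2$ are ambient isotopic. Let $\Pi^{\mathbf e}$ be the push-off of $\Pi$ along $\mathbf e$. Along $G_i(\Pi)$ the section $v$ makes $w\,d_i$ turns relative to $(G_i)_*\mathbf e$, so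
\[
sl(G_i(\Pi))=lk\bigl(G_i(\Pi),G_i(\Pi^{\mathbf e})\bigr)+w\,d_i ,\qquad i=1,2 .
\]
The linking numbers for $i=1,2$ agree, again by the ambient isotopy. With \eqref{eq:cores} we get $sl(K)-sl(L)=w(d_2-d_1)=-2w$. \qed

\section{The braid}\label{sec:braid}

By Proposition~\ref{prop:reembed} we look for a transverse closed braid in $V$ with negative total winding in $\psi$, yet with strong positive twisting at the boundary of the page. For a transverse closed braid in $V\setminus A$, condition \eqref{eq:transverse} says $d\psi/d\theta>-1/\rho^2>-\frac12$, so each point turns by more than $-\frac12$ of a turn per revolution in $\theta$. Positive motion is not restricted. We therefore let many points turn slowly in the negative direction, and one point far out turn quickly in the positive direction. A single crossing then joins the two groups into one knot.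

Let $P\ge2$ and $d\ge1$ be given. Fix integers $N,M$ and a prime $m$ with
\begin{equation}\label{eq:params}
N>P,\qquad M\ge N+d,\qquad M\text{ odd},\qquad \gcd(M,m-1)=1,\qquad m-1>2M .
\end{equation}
Such numbers exist: choose $N$ and $M$, and then a large prime $m\equiv2\pmod M$, which exists by Dirichlet's theorem because $M$ is odd; then $m-1\equiv1\pmod M$. The conditions have the following purposes. $N>P$ makes the twisting of the covers larger than $1$; $M\ge N+d$ makes the winding at most $-d$; $\gcd(M,m-1)=1$ makes the closure a knot; $m-1>2M$ leaves room in $V$ for a rotation by $-\frac M{m-1}>-\frac12$ of a turn, and it will exclude periodic braids; $m$ prime will exclude reducible ones. The oddness of $M$ only serves to find $m$.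

Choose radii $\rho_0<\rho_1$ with $2<\rho_0^2<\frac{m-1}M$, and let $D=\{\rho\le\rho_2\}$ for some $\rho_2>\rho_1$. Place $m-1$ \emph{ring points} at radius $\rho_0$ and angles $2\pi j/(m-1)$, and one \emph{outer point} $q$ at radius $\rho_1$ and angle $0$; see Figure~\ref{fig:braid}. Choose $\lambda>1$ with $\lambda\rho_0^2\frac M{m-1}<1$ and $\theta_0$ with $2\pi/\lambda<\theta_0<2\pi$. Then there is a smooth nondecreasing function $\chi:[0,2\pi]\to[0,1]$ that is $0$ near $0$ and $1$ near $[\theta_0,2\pi]$, with $2\pi\chi'\le\lambda$. Let $s:[\theta_0,2\pi]\to[0,1]$ be smooth and nondecreasing, $0$ near $\theta_0$ and $1$ near $2\pi$.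

\begin{itemize}
\item \emph{First phase, $0\le\theta\le\theta_0$.} The ring rotates by the angle $-2\pi\frac M{m-1}\chi(\theta)$ and $q$ rotates by $+2\pi N\chi(\theta)$, at constant radii. At the end the set of positions is the initial one.
\item \emph{Second phase, $\theta_0\le\theta\le2\pi$.} The points in the positions at angle $0$ on the two radii exchange by a counterclockwise half turn inside $\{\rho_0\le\rho\le\rho_1,\ |\psi|\le\eta\}$, with $\eta<2\pi/(m-1)$: they move along
\[
(\rho,\psi)=\pm\bigl(\tfrac{\rho_1-\rho_0}2\cos\pi s,\ \eta\sin\pi s\bigr)+\bigl(\tfrac{\rho_1+\rho_0}2,\ 0\bigr),
\]
with the sign $+$ for $q$ and $-$ for the ring point. The other points rest.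
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) circle (2.9);
\draw[dashed] (0,0) circle (0.8);
\draw[dotted] (0,0) circle (1.6);
\foreach \j in {0,...,11} {\fill (30*\j:1.3) circle (1.8pt);}
\draw[->] (165:1.05) arc (165:15:1.05);
\draw[->] (10:2.25) arc (10:350:2.25);
\fill (2.25,0) circle (2.2pt);
\draw[very thick] (1.3,0)--(2.25,0);
\node at (2.5,0.05) {$q$};
\draw plot[smooth] coordinates {(38:2.9) (1.85,0) (-38:2.9)};
\node at (2.38,-1.12) {$\kappa$};
\node at (0,0) {\small $\rho^2\le 2$};
\node at (-1.78,-0.45) {\small $D'$};
\node at (0,2.53) {\small $+N$ turns};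
\end{tikzpicture}
\caption{The motion in the page $D$, drawn with $12$ ring points. The ring turns by $-M/(m-1)$ of a turn, the outer point $q$ runs $N$ times counterclockwise around the ring, and then $q$ and the ring point at angle $0$ exchange counterclockwise along the thick segment. Nothing enters the dashed disc $\rho^2\le2$. The dotted circle bounds $D'$, and $\kappa$ is the arc to which Lemma~\ref{lem:arc} is applied.}
\label{fig:braid}
\end{figure}

The two moving points of the second phase never collide, since $\cos\pi s$ and $\sin\pi s$ do not vanish together, and they stay away from the other ring points. All motions are constant near $\theta=0,\theta_0,2\pi$, so the closed braid is smooth. It is transverse. In the first phase the ring satisfies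
\[
\rho_0^2\,\frac{d\psi}{d\theta}\ge-\lambda\rho_0^2\frac M{m-1}>-1,
\]
and $q$ has $d\psi/d\theta\ge0$. In the second phase $|\rho^2\,d\psi/d\theta|\le\rho_1^2\,\pi\eta\max s'<1$ once $\eta$ is small. Let $L_1$ be this transverse closed braid and $\beta\in B_m$ its braid. All radii are at least $\rho_0>\sqrt2$, so $L_1\subset V$.

\begin{lemma}\label{lem:braid}
$L_1$ is a knot, and its class in $H_1(V)=\mathbb Z[A]$ is $w=N-M\le-d$. Moreover
\[
e(\beta)=(2N-M)(m-1)+(M+1).
\]
Let $D'=\{\rho\le\rho'\}$ with $\rho_0<\rho'<\rho_1$, a round disc containing the ring and not $q$, let $p_1,\dots,p_{m-1}$ be the ring points, $p_{m-1}$ being the one at angle $0$, let $p_m=q$, and let $\sigma_{m-1}$ be the half twist along the radial segment from $p_{m-1}$ to $p_m$. Then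
\begin{equation}\label{eq:beta}
\beta=\Delta_m^{2N}\,x,\qquad x=\sigma_{m-1}\circ w',\qquad w'\text{ supported in }D'.
\end{equation}
\end{lemma}

\begin{proof}
The first phase shifts the ring positions by $-M$, an $(m-1)$-cycle because $\gcd(M,m-1)=1$, and fixes $q$. Composed with the transposition of the second phase it is an $m$-cycle, so $L_1$ is a knot. The total winding in $\psi$ is $-\frac M{m-1}$ for each of the $m-1$ ring points, $N$ for $q$, and $0$ in the second phase, where both moving points begin and end at $\psi=0$. This gives $w=N-M$.

When $q$ runs once counterclockwise around the ring, it crosses each ring strand twice, so its $N$ loops contribute $2N(m-1)$ to $e(\beta)$. The ring rotates by $-M$ steps, that is, backwards by $M$ steps, each contributing $-(m-2)$, and the exchange contributes $1$. So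
\[
e(\beta)=2N(m-1)-M(m-2)+1=(2N-M)(m-1)+(M+1).
\]

The full twist $\Delta_m^2$ is a full counterclockwise turn of all points about the center, in which $D'$ also makes one turn. Undoing the turn inside $D'$ leaves a loop of $q$ around $D'$, so this loop is $\Delta_m^2\Delta_{D'}^{-2}$. It commutes with the ring rotation $\varrho$, which is supported in $D'$. Hence the first phase is $\Delta_m^{2N}w'$ with $w'=\Delta_{D'}^{-2N}\varrho$. Composing with $\sigma_{m-1}$, and using that $\Delta_m^2$ is central, gives \eqref{eq:beta}.
\end{proof}

\section{The covers of $L_1$ are tight}\label{sec:tight}

\begin{proposition}\label{prop:tight}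
For $2\le p\le P$ the contact manifold $M_p(L_1)$ is universally tight and weakly symplectically fillable.
\end{proposition}

By Fact~\ref{f:taut} it suffices to show that $\partial\Sigma_p$ is connected, that $\tilde\beta$ is freely isotopic to a pseudo-Anosov map and that $c(\tilde\beta)\ge1$. The factor $\Delta_m^{2N}$ in \eqref{eq:beta} should contribute $N$ turns downstairs, hence $N/p$ turns in the $p$-fold cover. What remains is to show that $x$ does not spoil this, although it contains many negative crossings. Here the single positive crossing $\sigma_{m-1}$ is enough, by Lemma~\ref{lem:arc}.

\begin{lemma}\label{lem:pA}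
$\beta$ and $x$ are freely isotopic to one and the same pseudo-Anosov map of the marked disc.
\end{lemma}

\begin{proof}
They differ by a power of the boundary twist $\Delta_m^2$, which is freely isotopic to the identity. So it suffices to exclude the other two Nielsen--Thurston types for $\beta$.

Suppose $\beta$ is reducible, so it preserves up to isotopy a nonempty family of disjoint curves, each enclosing at least $2$ and at most $m-1$ marked points. The outermost curves bound disjoint discs permuted by $\beta$. Since $\beta$ permutes the marked points transitively, these discs contain all $m$ marked points, each disc the same number $k$. Then $k\mid m$ and $2\le k\le m-1$, which is impossible for a prime $m$.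

Suppose $\beta$ is periodic. Powers of $\varepsilon$ in Fact~\ref{f:periodic} fix a marked point, so they are not $m$-cycles, and $\beta$ is conjugate to some $\delta^j$. Then $(m-1)\mid e(\beta)$. By Lemma~\ref{lem:braid} this means $(m-1)\mid M+1$, contradicting $0<M+1<2M<m-1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tight}]
Let $2\le p\le P$. The prime $m>2M>P$ is coprime to $p$, so $\partial\Sigma_p$ is connected.

\emph{The lifts are pseudo-Anosov.} Let $\Phi$ be the map of Lemma~\ref{lem:pA}. The free isotopies from $\beta$ and from $x$ to $\Phi$ preserve the marked points, so they lift to $\Sigma_p$ and connect $\tilde\beta$ and $\tilde x$ with lifts of $\Phi$. Every lift of $\Phi$ preserves the two lifted measured foliations and multiplies their measures by the same factors as $\Phi$. A $k$-pronged singularity at a marked point, $k\ge1$, becomes $pk$-pronged with $pk\ge2$ (a regular point if $pk=2$), so no $1$-prongs occur in the interior. Hence $\tilde\beta$ and $\tilde x$ are freely isotopic to pseudo-Anosov maps. The same holds for their inverses and positive powers.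

\emph{The full twist contributes $N/p$.} Let $T$ be the lift of $\Delta_m^2$ that fixes $\partial\Sigma_p$. Realize $\Delta_m^2$ by a twist in a collar of $\partial D$ and the identity elsewhere. The collar of $\partial\Sigma_p$ is a connected $p$-fold cover of it, so $T$ is a right-handed $\frac1p$-turn twist in the collar, and outside the collar it is a deck transformation. Therefore $T^p$ is a full right-handed turn in the collar and the identity outside, that is, $T^p=T_\partial$. By \eqref{eq:beta} we have $\tilde\beta=T^N\tilde x$, and $T$ commutes with $\tilde x$ because $\Delta_m^2$ is central. So $\tilde\beta^{\,p}=T_\partial^N\,\tilde x^{\,p}$, and \eqref{eq:fdtc} gives $p\,c(\tilde\beta)=N+p\,c(\tilde x)$, or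
\begin{equation}\label{eq:c}
c(\tilde\beta)=\frac Np+c(\tilde x).
\end{equation}

\emph{$c(\tilde x)\ge0$.} Suppose $c(\tilde x)<0$. Then $c(\tilde x^{-1})>0$, and $\tilde x^{-1}$ is right-veering by Fact~\ref{f:rv}(b). Apply this to the arc $\tilde x(\tilde\kappa)$ with $\tilde\kappa$ as in Lemma~\ref{lem:arc} for $n=m-1$: its image $\tilde\kappa$ is isotopic to $\tilde x(\tilde\kappa)$ or strictly to its right. But by Lemma~\ref{lem:arc}, applied to $x=\sigma_{m-1}\circ w'$, the arc $\tilde x(\tilde\kappa)$ is strictly to the right of $\tilde\kappa$, a contradiction.

So \eqref{eq:c} gives $c(\tilde\beta)\ge N/p>1$, and Facts~\ref{f:openbook} and~\ref{f:taut} finish the proof.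
\end{proof}

\section{Conclusion}\label{sec:conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $L_1$ from Section~\ref{sec:braid}. It lies in $V$ in the class $w=N-M$, so Proposition~\ref{prop:reembed} gives a transverse knot $K$, smoothly isotopic to $L_1$, with
\[
sl(K)=sl(L_1)+2(M-N)\ge sl(L_1)+2d .
\]
In particular $sl(L_1)\le\overline{sl}-2d$. Let $L_2$ be the $(M-N)$-fold transverse stabilization of $K$; here $M-N\ge d\ge1$. Then $L_2$ is smoothly isotopic to $K$, hence to $L_1$, and $sl(L_2)=sl(K)-2(M-N)=sl(L_1)$. For every $p\ge2$ the manifold $M_p(L_2)$ is overtwisted by Corollary~\ref{cor:stab}. For $2\le p\le P$ the manifold $M_p(L_1)$ is universally tight and weakly symplectically fillable by Proposition~\ref{prop:tight}.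
\end{proof}

\paragraph{An explicit example for $p=2$.} Take $N=3$, $M=5$, $m=13$. Then $\gcd(5,12)=1$ and $12>10$, so \eqref{eq:params} holds with $P=2$ and $d=2$. The braid has $12$ ring strands rotating by $-\frac5{12}$ of a turn and one outer strand that loops $3$ times around them, followed by one crossing $\sigma_{12}$. Here $e(\beta)=72-55+1=18$ and $sl(L_1)=18-13=5$, and in the double cover $c(\tilde\beta)\ge\frac32$. The knot type also contains $K$ with $sl(K)=9$, and $L_2$ is $K$ stabilized twice.

\begin{remark}
One pair $(L_1,L_2)$ serves all $p\in\{2,\dots,P\}$, with $P$ as large as we like. We do not claim that one pair serves all $p\ge2$: the bound $c(\tilde\beta)\ge N/p$ yields tightness of $M_p(L_1)$ only for $p\le N$ (in which case $\gcd(m,p)=1$, since $m$ is a prime larger than $N$).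
\end{remark}

\begin{thebibliography}{9}
\bibitem{HKP} Shelly Harvey, Keiko Kawamuro, and Olga Plamenevskaya, \emph{On Transverse Knots and Branched Covers}, IMRN 2009; arXiv:0712.1557 (2007).

\bibitem{HKM1} Honda, Kazez, and Mati\'c, \emph{Right-veering diffeomorphisms of compact surfaces with boundary I}, Invent. Math. 2007.

\bibitem{HKM2} Honda, Kazez, and Mati\'c, \emph{Right-veering diffeomorphisms of compact surfaces with boundary II}, Geom. Topol. 2008.
\end{thebibliography}

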